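# Positive Sonine formulas for Bessel functions of type $B_n$

## 1. Rank one: a beta integral, proved twice

Take one variable, a parameter $k_1\ge 0$, and the operator
$$Tf(x)=f'(x)+k_1\,\frac{f(x)-f(-x)}{x}$$
on polynomials. It lowers degree by one. There is exactly one degree-preserving linear isomorphism $V$ of $\mathbb C[x]$ with $V1=1$ and $TV=V\frac{d}{dx}$. We find it on even powers. We have $Tx^{2m}=2m\,x^{2m-1}$ and $Tx^{2m-1}=(2m-1+2k_1)x^{2m-2}$. If $Vx^{2m}=v_mx^{2m}$, then $T^2V=V\frac{d^2}{dx^2}$ gives $2m(2m-1+2k_1)v_m=2m(2m-1)v_{m-1}$, so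
$$v_m=\prod_{j=1}^m\frac{2j-1}{2j-1+2k_1}=\frac{(1/2)_m}{(\mu)_m},\qquad \mu:=k_1+\tfrac12,$$
where $(a)_m=a(a+1)\cdots(a+m-1)$. Apply $V$ to the even part of $x\mapsto e^{xy}$, term by term. Since $(2m)!=4^m\,m!\,(1/2)_m$, the result is
$$J_{k_1}(x,y)=\sum_{m\ge0}\frac{v_m(xy)^{2m}}{(2m)!}=\sum_{m\ge 0}\frac{1}{(\mu)_m\,m!}\Big(\frac{x^2}{2}\Big)^m\Big(\frac{y^2}{2}\Big)^m .\tag{1}$$
This is a normalized Bessel function. At $k_1=0$ it is $\cosh(xy)$, so $J_0(x,iy)=\cos(xy)$. The question of these notes is: if we raise $k_1$ to $k_1+h$, is the new Bessel function an average of the old one? In rank one the answer is always yes.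

**Proposition 1.** Let $k_1\ge0$, $h>0$, $\mu=k_1+\frac12$. For $x\ge0$ and $y\in\mathbb R$,
$$J_{k_1+h}(x,iy)=\int_0^1J_{k_1}(x\sqrt t,iy)\,\frac{t^{\mu-1}(1-t)^{h-1}}{B(\mu,h)}\,dt .\tag{2}$$

*Proof.* The series (1) converges uniformly for $t\in[0,1]$, so we integrate term by term. The factor $t^m$ integrates to
$$\frac{B(\mu+m,h)}{B(\mu,h)}=\frac{\Gamma(\mu+m)\,\Gamma(\mu+h)}{\Gamma(\mu)\,\Gamma(\mu+h+m)}=\frac{(\mu)_m}{(\mu+h)_m}.$$
This replaces $1/(\mu)_m$ by $1/(\mu+h)_m$. $\square$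

In the squared variables $z=x^2$, $\eta=tz$, the averaging measure is a constant times
$$z^{-h-s}\;\eta^{s}\;(z-\eta)^{h-1}\,d\eta\quad\text{on }(0,z),\qquad s:=\mu-1=k_1-\tfrac12>-1 .$$
It has a power of $\eta$, a kernel $(z-\eta)^{h-1}$ that is translation invariant and does not depend on $k_1$, and a power of $z$ for normalization. This shape survives in higher rank.

Here is a second proof of the beta integral for integer exponents, one that does not use the multiplicative structure of the half-line. Let $b>0$. On polynomials define $F_f$ linearly by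
$$F_{\xi^m}(x)=\Gamma(b)\frac{\Gamma(m+1)}{\Gamma(m+1+b)}\,x^{m+b},\qquad\text{and claim}\qquad \int_0^xf(\xi)(x-\xi)^{b-1}d\xi=F_f(x).$$
Differentiate: $F_{\xi^m}'=mF_{\xi^{m-1}}$ for $m\ge1$, and for $m=0$ we have $F_1=x^b/b$, so $F_1'=x^{b-1}$. Hence
$$F_f'-F_{f'}=f(0)\,x^{b-1}\qquad\text{for every polynomial } f.\tag{3}$$
Put $\varphi(p)=\sum_j\frac{p^j}{j!}F_{f^{(j)}}(x-p)$ for $0\le p\le x$. Then $\varphi(0)=F_f(x)$ and $\varphi(x)=0$. By (3),
$$\varphi'(p)=\sum_j\frac{p^j}{j!}\big(F_{f^{(j+1)}}-F_{f^{(j)}}'\big)(x-p)=-(x-p)^{b-1}\sum_j\frac{p^j}{j!}f^{(j)}(0)=-(x-p)^{b-1}f(p).$$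
Integrating over $[0,x]$ proves the claim. In words: the kernel is translation invariant, so it is determined by its value at $\xi=0$, and the only thing to check is the one-line identity (3).

What changes in $n$ variables? The monomials become Jack polynomials, and the derivative becomes $D=\sum_i\partial_i$, which maps a Jack polynomial to a combination of several others. The boundary point $\xi=0$ becomes a whole face $\xi_n=0$, on which an $(n-1)$-dimensional integral has to be computed. Finally, not every $h>0$ is allowed any more.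

## 2. Dunkl operators of type $B_n$ and the two theorems

From now on $n\ge 2$. Let $R=B_n=\{\pm e_i,\ \pm e_i\pm e_j\ (i<j)\}\subset\mathbb R^n$. Its Weyl group $W$ consists of the signed permutations, and its closed Weyl chamber is $C_n^B=\{x\in\mathbb R^n:x_1\ge\dots\ge x_n\ge0\}$. A multiplicity is a pair $(k_1,k_2)$, where $k_1\ge0$ is the value on $\pm e_i$ and $k_2>0$ is the value on $\pm e_i\pm e_j$. Throughout,
$$k:=k_2,\qquad \mu:=k_1+(n-1)k+\tfrac12 .$$
When a multiplicity appears as an index of $T_\xi$, $V$, $E$ or $J^B$, the letter $k$ stands for the pair $(k_1,k_2)$. In formulas it is the number $k_2$.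

**Definition (Dunkl operators, intertwiner, Bessel function).** With a positive subsystem $R_+$ and the reflections $\sigma_\alpha$ in $\alpha^\perp$,
$$T_\xi(k)f(x)=\partial_\xi f(x)+\sum_{\alpha\in R_+}k(\alpha)\langle\alpha,\xi\rangle\frac{f(x)-f(\sigma_\alpha x)}{\langle\alpha,x\rangle}.$$
$V_k$ is the unique degree-preserving linear isomorphism of $\mathbb C[\mathbb R^n]$ with $V_k(1)=1$ and $T_\xi(k)V_k=V_k\partial_\xi$ for all $\xi$. The Dunkl kernel is $E_k(x,y)=V_k(e^{\langle\cdot,y\rangle})(x)$, and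
$$J_k^B(x,y)=\frac1{|W|}\sum_{w\in W}E_k(wx,y),\qquad x,y\in\mathbb C^n .$$

For a small example apply $T_{e_1}$ to $f(x)=x_1$. The root $e_1$ contributes $k_1\cdot 2x_1/x_1=2k_1$. Each root $e_1-e_j$ contributes $k(x_1-x_j)/(x_1-x_j)=k$, and each $e_1+e_j$ contributes $k(x_1+x_j)/(x_1+x_j)=k$. So $T_{e_1}x_1=1+2k_1+2(n-1)k=2\mu$. For $j\ne1$, the roots $e_1-e_j$ and $e_1+e_j$ contribute $-k$ and $+k$, so $T_{e_j}x_1=0$. Hence $V_k(x_1)=x_1/(2\mu)$.

**Definition (positive Sonine formula).** For $h\ge0$ let $k'=(k_1+h,k_2)$. A positive Sonine formula between $J^B_{k'}$ and $J^B_k$ means: for each $x\in C_n^B$ there is a probability measure $m_x$ on $C_n^B$ with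
$$J^B_{k'}(x,iy)=\int_{C_n^B}J^B_k(\xi,iy)\,dm_x(\xi)\qquad\text{for all }y\in\mathbb R^n .\tag{4}$$

The problem comes from Margit Rösler and Michael Voit, "Positive intertwiners for Bessel functions of type B", arXiv:1912.12711 (2019). The following is known and may be used.

* (i) If such formulas exist, then $h\in[k_2(n-1),\infty[\,\cup\,(\{0,k_2,\dots,k_2(n-1)\}-\mathbb Z_+)$.
* (ii) They exist for all $k_1\ge0$ when $k_2\in\{1/2,1,2\}$ and $h>k_2(n-1)$.
* (iii) They exist for arbitrary $k_1\ge0$, $k_2>0$ when $h\in k_2\cdot\mathbb Z_+$.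

The conjecture is that $h>k_2(n-1)$ suffices for all $k_1\ge0$, $k_2>0$. It is true.

**Theorem 1.** Let $n\ge2$, $k_1\ge0$, $k_2>0$, $h>k_2(n-1)$. Then there is a positive Sonine formula between $J^B_{(k_1+h,k_2)}$ and $J^B_{(k_1,k_2)}$. If $x_1>\dots>x_n>0$, then $m_x$ may be taken absolutely continuous, given by the explicit nonnegative kernel (11), (15), with support $\{\xi\in C_n^B:\ \xi_i\le x_i\ \forall i\}$.

**Theorem 2 (classification).** Let $n\ge2$, $k_1\ge0$, $k_2>0$, $h\ge0$. Positive Sonine formulas between $J^B_{(k_1+h,k_2)}$ and $J^B_{(k_1,k_2)}$ exist if and only if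
$$h\in\{0,k_2,2k_2,\dots,(n-2)k_2\}\cup[(n-1)k_2,\infty).$$
For every other $h$, no probability measure $m_x$ exists already for $x=\mathbf 1=(1,\dots,1)$.

Theorem 2 sharpens (i). For instance, with $n=2$ and $k_2=\frac32$, the value $h=\frac12=k_2-1$ is permitted by (i) and excluded by Theorem 2. The proof uses (iii), but neither (i) nor (ii).

## 3. Jack polynomials and the series for $J^B_k$

A partition is $\lambda=(\lambda_1\ge\dots\ge\lambda_n\ge0)$ with integer entries, $|\lambda|=\sum\lambda_i$, and $\varepsilon_i$ is the $i$-th unit vector. Write $m_\lambda$ for the monomial symmetric polynomials, $e_r$ for the elementary ones, $\Delta(x)=\prod_{i<j}(x_i-x_j)$, and $x^2=(x_1^2,\dots,x_n^2)$. Let $P_\lambda=P_\lambda^{(1/k)}$ be the monic Jack polynomial in $n$ variables with parameter $\alpha=1/k$, and $C_\lambda$ the positive multiple of $P_\lambda$ for which $\sum_{|\lambda|=m}C_\lambda(z)=(z_1+\dots+z_n)^m$. We use five facts. The first three are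 in Stanley, Adv. Math. 77 (1989), and in Macdonald, *Symmetric Functions and Hall Polynomials*, VI.10.

* (J1) $P_\lambda$ is homogeneous, and $P_\lambda=m_\lambda+{}$a nonnegative combination of other monomial symmetric functions. The $P_\lambda$ form a basis of the symmetric polynomials. $e_nP_\lambda=P_{\lambda+1^n}$. Setting $x_n=0$ gives $P_\lambda(x_1,\dots,x_{n-1})$ if $\lambda_n=0$, and $0$ if $\lambda_n>0$. Moreover $P_{(1^j)}=e_j$ and $P_{(m)}(\mathbf1)=(nk)_m/(k)_m$.
* (J2) The operator $\mathcal D=\sum_ix_i^2\partial_i^2+2k\sum_{i\ne j}\frac{x_i^2}{x_i-x_j}\partial_i$ satisfies $\mathcal DP_\lambda=\epsilon(\lambda)P_\lambda$, where $\epsilon(\lambda)=\sum_i\lambda_i(\lambda_i-1)+2k\sum_i(n-i)\lambda_i$.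
* (J3) (Pieri) $e_rP_\lambda$ is a linear combination of those $P_\kappa$ for which $\kappa/\lambda$ is a vertical $r$-strip, that is, $\kappa_i-\lambda_i\in\{0,1\}$ for all $i$ and $|\kappa|=|\lambda|+r$.
* (J4) Write $u\prec x$ for $x_1>u_1>x_2>\dots>u_{n-1}>x_n$. If $\kappa$ has at most $n-1$ parts and $x_1>\dots>x_n>0$, then
$$\Delta(x)^{1-2k}\int_{u\prec x}P_\kappa(u)\,\Delta(u)\prod_{i\le n,\,j\le n-1}|x_i-u_j|^{k-1}du=\prod_{i=1}^{n-1}B\big(\kappa_i+(n-i)k,k\big)\,P_\kappa(x).$$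
This is in Okounkov–Olshanski, *Shifted Jack polynomials, their properties, and applications*, Math. Res. Lett. 4 (1997), §6, and Okounkov, Compositio Math. 112 (1998).
* (J5) With $[\mu]_\lambda=\prod_{i=1}^n(\mu-k(i-1))_{\lambda_i}$,
$$J_k^B(x,y)={}_0F_1\big(\mu;\tfrac{x^2}2,\tfrac{y^2}2\big),\qquad {}_0F_1(\mu;z,w)=\sum_\lambda\frac{1}{[\mu]_\lambda\,|\lambda|!}\,\frac{C_\lambda(z)C_\lambda(w)}{C_\lambda(\mathbf1)} .\tag{5}$$
This is in Baker–Forrester, Comm. Math. Phys. 188 (1997), and Rösler, Compositio Math. 143 (2007), §4.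

For $n=2$ we have $P_{(1)}=x_1+x_2$, $P_{(1,1)}=x_1x_2$, and $P_{(2)}=x_1^2+x_2^2+\frac{2k}{1+k}x_1x_2$. To check the last one with (J2), compute
$$\mathcal D(x_1^2+x_2^2)=2(x_1^2+x_2^2)+4k(x_1^2+x_1x_2+x_2^2),\qquad \mathcal D(x_1x_2)=2k\,x_1x_2.$$
So $x_1^2+x_2^2+c\,x_1x_2$ is an eigenvector for $\epsilon((2,0))=2+4k$ exactly when $4k+2kc=(2+4k)c$, that is, $c=\frac{2k}{1+k}$. From $(x_1+x_2)^2=P_{(2)}+\frac2{1+k}x_1x_2$ we read off $C_{(2)}=P_{(2)}$ and $C_{(1,1)}=\frac{2}{1+k}P_{(1,1)}$. For $n=2$, $\kappa=(1)$, (J4) says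
$$\int_{x_2}^{x_1}u\,[(x_1-u)(u-x_2)]^{k-1}du=\tfrac12(x_1+x_2)B(k,k)(x_1-x_2)^{2k-1},$$
since $B(1+k,k)=\frac12B(k,k)$. This is clear, because the weight is symmetric about the midpoint.

Convergence of (5) is easy here. Since $\mu-k(n-1)=k_1+\frac12>0$, all factors $\mu-k(i-1)$ with $i\le n$ are positive. For $a>0$ and $m\ge1$ we have $(a)_m\ge a$, so $1/[\mu]_\lambda\le\prod_i\max\big(1,(\mu-k(i-1))^{-1}\big)$. If $|z_i|\le R$ for all $i$, then $|C_\lambda(z)|\le R^{|\lambda|}C_\lambda(\mathbf1)$, because the coefficients of $C_\lambda$ are nonnegative. Likewise $|C_\lambda(w)|\le C_\lambda(|w|)$, where $|w|=(|w_1|,\dots,|w_n|)$. So (5) is dominated, uniformly in such $z$, by a constant times $\sum_m(R\sum_i|w_i|)^m/m!$. The same holds with $\mu+h$ in place of $\mu$.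

## 4. A moment problem, and why independent beta variables do not solve it

**Proposition 2.** Let $h\ge0$, $x\in C_n^B$, $z=x^2$. Let $M$ be a probability measure on a compact subset of $\{\eta_1\ge\dots\ge\eta_n\ge0\}$ such that
$$\int P_\lambda(\eta)\,dM(\eta)=\frac{[\mu]_\lambda}{[\mu+h]_\lambda}\,P_\lambda(z)\qquad\text{for all partitions }\lambda\text{ with at most } n\text{ parts}.\tag{6}$$
Then the image $m_x$ of $M$ under $\eta\mapsto(\sqrt{\eta_1},\dots,\sqrt{\eta_n})$ satisfies (4).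

*Proof.* On a compact set the series (5) for $J_k^B(\sqrt\eta,iy)$ converges uniformly in $\eta$, so it may be integrated termwise. By homogeneity and (6), which also holds for $C_\lambda$,
$$\int J_k^B(\xi,iy)\,dm_x(\xi)=\sum_\lambda\frac{C_\lambda(-y^2/2)}{[\mu]_\lambda|\lambda|!\,C_\lambda(\mathbf1)}\int C_\lambda(\eta/2)\,dM(\eta)=\sum_\lambda\frac{C_\lambda(x^2/2)\,C_\lambda(-y^2/2)}{[\mu+h]_\lambda|\lambda|!\,C_\lambda(\mathbf1)} .$$
The right side is $J_{k'}^B(x,iy)$, because the parameter belonging to $k'=(k_1+h,k_2)$ is $\mu+h$. $\square$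

The factor in (6) is a product of beta moments: if $\beta_i\sim\mathrm{Beta}(\mu-k(i-1),h)$ are independent, then $E\prod_i\beta_i^{\lambda_i}=[\mu]_\lambda/[\mu+h]_\lambda$. So one first tries $\eta_i=z_i\beta_i$. This gives the right multiple of the monomial $z^\lambda$, but $P_\lambda$ is not a monomial, and the attempt stops at degree one. For $n=2$,
$$E[\eta_1+\eta_2]=\frac{\mu}{\mu+h}z_1+\frac{\mu-k}{\mu+h-k}z_2,\qquad\text{while (6) asks for}\quad\frac{\mu}{\mu+h}(z_1+z_2),$$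
and $\frac{\mu-k}{\mu+h-k}<\frac\mu{\mu+h}$ when $h>0$. Such independent variables also exist for every $h>0$, whereas (6) does not allow every $h$. For $n=2$ and $z=(1,1)$, the values $E[e_1(\eta)]=\frac{2\mu}{\mu+h}$ and $E[e_2(\eta)]=\frac{\mu(\mu-k)}{(\mu+h)(\mu+h-k)}$ force
$$E[(1-\eta_1)(1-\eta_2)]=1-\frac{2\mu}{\mu+h}+\frac{\mu(\mu-k)}{(\mu+h)(\mu+h-k)}=\frac{h(h-k)}{(\mu+h)(\mu+h-k)} .$$
For $0<h<k$ this is negative, so a solution would have to leave the unit square. Section 9 shows that it cannot. Composing the formulas of (iii) does not help either: shifts add, and sums of multiples of $k$ are multiples of $k$.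

So we return to the second proof of Section 1. We look for a translation invariant kernel $K\ge0$, vanishing unless $\xi_i<x_i$ for all $i$, such that $e_n(\eta)^sK(z,\eta)\,d\eta$ with $s=k_1-\frac12$ solves (6) up to normalization. Since $\mu-k(i-1)=s+1+k(n-i)$, what we need is
$$\int_{\xi_n>0} e_n(\xi)^sP_\lambda(\xi)K(x,\xi)\,d\xi=\text{const}\cdot\prod_{i=1}^n\frac{\Gamma(\lambda_i+k(n-i)+1+s)}{\Gamma(\lambda_i+k(n-i)+1+s+h)}\;e_n(x)^{h+s}P_\lambda(x).$$
For $s=0$ the right side plays the role of $F_f$ in Section 1, and we need the analogue of (3). For this we must know how $D=\sum_i\partial_i$ acts on $e_n^hP_\lambda$.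

## 5. How $\sum_i\partial_i$ lowers a Jack polynomial

For a partition $\lambda$ let $S(\lambda)$ be the set of $i$ such that $\lambda+1^n-\varepsilon_i$ is a partition. So $n\in S(\lambda)$ always, and for $i<n$ we have $i\in S(\lambda)$ iff $\lambda_i>\lambda_{i+1}$. For $i\in S(\lambda)$ put
$$P_{\lambda-\varepsilon_i}:=e_n^{-1}P_{\lambda+1^n-\varepsilon_i}.$$
By $e_nP_\kappa=P_{\kappa+1^n}$ this agrees with the old meaning whenever $\lambda-\varepsilon_i$ is a partition. The only case where it is not a partition is $i=n$, $\lambda_n=0$. Let $M=\frac{e_{n-1}}{e_n}=\sum_i\frac1{x_i}$. (From Section 8 on, $M$ and $M_z$ denote measures again.) A vertical $(n-1)$-strip with at most $n$ rows omits exactly one row, so (J3) with $r=n-1$, divided by $e_n$, reads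
$$MP_\lambda=\sum_{i\in S(\lambda)}d_i(\lambda)\,P_{\lambda-\varepsilon_i}\tag{7}$$
with certain numbers $d_i(\lambda)$. We need only one of them: *if $\lambda_n=0$, then $d_n(\lambda)=1$*. To see this, set $x_n=0$ in $e_{n-1}P_\lambda=\sum_id_i(\lambda)P_{\lambda+1^n-\varepsilon_i}$. For $i<n$ the partition $\lambda+1^n-\varepsilon_i$ has $n$-th part $1$, so the term vanishes by (J1). The term $i=n$ becomes $d_n(\lambda)P_{\lambda+1^{n-1}}(x_1,\dots,x_{n-1})$. The left side becomes $x_1\cdots x_{n-1}P_\lambda(x_1,\dots,x_{n-1})=P_{\lambda+1^{n-1}}(x_1,\dots,x_{n-1})$.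

**Lemma 1.** For every $h\in\mathbb R$, on $(0,\infty)^n$,
$$D\big(e_n^hP_\lambda\big)=e_n^h\sum_{i\in S(\lambda)}d_i(\lambda)\,\big(\lambda_i+h+k(n-i)\big)\,P_{\lambda-\varepsilon_i}.\tag{8}$$

*Proof.*

**Step 1: reduce to $h=0$.** Since $De_n=e_{n-1}$, we have $De_n^h=he_n^hM$, so $D(e_n^hP_\lambda)=e_n^h(D+hM)P_\lambda$. By (7) the term $hM$ contributes exactly the $h$ in (8).

**Step 2: write $D$ as a commutator, so that eigenvalues can be used.** With $\partial_iM=-x_i^{-2}$ and $\partial_i^2M=2x_i^{-3}$,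
$$[\mathcal D,M]=\sum_ix_i^2\big(2(\partial_iM)\partial_i+\partial_i^2M\big)+2k\sum_{i\ne j}\frac{x_i^2}{x_i-x_j}\,\partial_iM=-2D+2M-2k\sum_{i\ne j}\frac1{x_i-x_j}.$$
The last sum is $0$ by antisymmetry. Hence $D=M-\frac12[\mathcal D,M]$.

**Step 3: check that $P_{\lambda-\varepsilon_i}$ is an eigenfunction of $\mathcal D$ even when $\lambda-\varepsilon_i$ is not a partition.** Conjugation by $e_n^a$ replaces $\partial_i$ by $\partial_i+a/x_i$. Now $x_i^2(\partial_i+\frac a{x_i})^2=x_i^2\partial_i^2+2ax_i\partial_i+a(a-1)$, and $\sum_{i\ne j}\frac{x_i}{x_i-x_j}=\frac{n(n-1)}2$ (pair $(i,j)$ with $(j,i)$). Therefore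
$$e_n^{-a}\mathcal De_n^a=\mathcal D+2a\sum_ix_i\partial_i+na(a-1)+kan(n-1).$$
On the other side, directly from the definition, $\epsilon(\kappa+a\mathbf1)=\epsilon(\kappa)+2a|\kappa|+na(a-1)+kan(n-1)$. Apply the first identity with $a=-1$ to $P_\kappa$, $\kappa=\lambda+1^n-\varepsilon_i$, which is homogeneous of degree $|\kappa|$. The result is $\mathcal D(e_n^{-1}P_\kappa)=\epsilon(\kappa-\mathbf1)\,e_n^{-1}P_\kappa$, that is, $\mathcal DP_{\lambda-\varepsilon_i}=\epsilon(\lambda-\varepsilon_i)P_{\lambda-\varepsilon_i}$ for all $i\in S(\lambda)$.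

**Step 4: insert the eigenvalues.** We have $\epsilon(\lambda)-\epsilon(\lambda-\varepsilon_i)=2(\lambda_i-1)+2k(n-i)$. By (7) and Step 3, $[\mathcal D,M]P_\lambda=\sum_id_i(\lambda)\big(\epsilon(\lambda-\varepsilon_i)-\epsilon(\lambda)\big)P_{\lambda-\varepsilon_i}$. So Step 2 gives
$$DP_\lambda=\sum_{i\in S(\lambda)}d_i(\lambda)\big(1+(\lambda_i-1)+k(n-i)\big)P_{\lambda-\varepsilon_i}.\qquad\square$$

As an example take $n=2$, $\lambda=(1,0)$. From $(x_1+x_2)^2=P_{(2)}+\frac2{1+k}x_1x_2$ we get $d_1=\frac2{1+k}$ and $d_2=1$. Then (8) with $h=0$ says $DP_{(1)}=\frac2{1+k}(1+k)+1\cdot0=2$, as it should be.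

Now comes the analogue of (3). For $h>0$ put
$$a_i(\lambda)=\lambda_i+k(n-i)+1,\qquad\gamma_\lambda=\prod_{i=1}^n\frac{\Gamma(a_i(\lambda))}{\Gamma(a_i(\lambda)+h)},\qquad F_{P_\lambda}=\gamma_\lambda\,e_n^hP_\lambda,$$
and extend $f\mapsto F_f$ linearly to all symmetric polynomials.

**Lemma 2.** For all symmetric polynomials $f$, on $(0,\infty)^n$,
$$DF_f-F_{Df}=G_f,\tag{9}$$
where $G$ is linear in $f$, $G_{P_\lambda}=0$ if $\lambda_n>0$, and
$$G_{P_\lambda}=\frac1{\Gamma(h)}\prod_{i<n}\frac{\Gamma(a_i(\lambda))}{\Gamma(a_i(\lambda)+h)}\;e_n^{h-1}P_{\lambda+1^{n-1}}\qquad\text{if }\lambda_n=0 .\tag{10}$$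

*Proof.* It suffices to take $f=P_\lambda$. By Lemma 1, once with $h$ and once with $0$ in the role of $h$,
$$DF_{P_\lambda}=\gamma_\lambda\sum_{i\in S(\lambda)}d_i(\lambda)\,(\lambda_i+h+k(n-i))\,e_n^hP_{\lambda-\varepsilon_i},\qquad F_{DP_\lambda}=\sum_id_i(\lambda)\,(\lambda_i+k(n-i))\,\gamma_{\lambda-\varepsilon_i}\,e_n^hP_{\lambda-\varepsilon_i}.$$
The second sum runs over those $i\in S(\lambda)$ for which $\lambda-\varepsilon_i$ is a partition. The only other possible index, $i=n$ with $\lambda_n=0$, has coefficient $\lambda_n+0=0$ in $DP_\lambda$. If $\lambda-\varepsilon_i$ is a partition, then $\lambda_i\ge1$, and $\Gamma(t+1)=t\Gamma(t)$ gives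
$$\gamma_\lambda\,(\lambda_i+h+k(n-i))=\gamma_{\lambda-\varepsilon_i}\,(\lambda_i+k(n-i)),$$
so the corresponding terms cancel. If $\lambda_n>0$, nothing is left. If $\lambda_n=0$, the term $i=n$ of $DF_{P_\lambda}$ is left. Since $d_n(\lambda)=1$, it equals $\gamma_\lambda\,h\,e_n^{h}P_{\lambda-\varepsilon_n}=\gamma_\lambda\,h\,e_n^{h-1}P_{\lambda+1^{n-1}}$. The factor $i=n$ of $\gamma_\lambda$ is $\Gamma(1)/\Gamma(1+h)=1/(h\Gamma(h))$, which yields (10). $\square$

## 6. Reading the kernel off the face $\xi_n=0$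

Suppose $K$ is translation invariant along $\mathbf1$. Then it is determined by its values on $\xi=(\xi',0)$. Compare with Section 1: up to constants, the kernel on this face should send $f(\xi',0)$ to $G_f(x)$. If $\lambda_n>0$, then $P_\lambda(\xi',0)=0$, in agreement with $G_{P_\lambda}=0$. If $\lambda_n=0$, a positive operator must send $P_\lambda(\xi')$, in $n-1$ variables, to $P_{\lambda+1^{n-1}}(x)$, in $n$ variables, with the factor in (10). Split that factor as
$$\frac{\Gamma(a_i)}{\Gamma(a_i+h)}=\frac{\Gamma(a_i)}{\Gamma(a_i+k)}\cdot\frac{\Gamma(a_i+k)}{\Gamma(a_i+h)} .$$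
The first quotient is, up to $\Gamma(k)$, the beta factor $B(a_i,k)$ of the interlacing integral (J4) for $\kappa=\lambda+1^{n-1}$, because $\kappa_i+(n-i)k=a_i$. The second quotient is the moment factor of the same problem in $n-1$ variables, with $h-k$ in place of $h$ and $s=2k$. Indeed, in $n-1$ variables the numbers $a_i$ become $a_i-k$, and $(a_i-k)+2k=a_i+k$, $(a_i-k)+2k+(h-k)=a_i+h$. So the face operator is the $(n-1)$-kernel with weight $\prod\xi_j^{2k}$, followed by the interlacing integral, with powers of $u$ and $x$ that adjust the degrees. After $n-1$ reductions the shift has become $b=h-k(n-1)$, and the rank-one kernel $(x-\xi)^{b-1}$ is locally integrable exactly when $b>0$. This is the hypothesis of Theorem 1.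

**Definition (kernel).** Fix $b>0$ and put $h_n=b+k(n-1)$, so $h_{n-1}=h_n-k$. For real $x_1>\dots>x_n$ and $\xi_1>\dots>\xi_n$ let $K^{(1)}(x,\xi)=(x-\xi)^{b-1}1_{\{\xi<x\}}$. For $n\ge2$, with $\xi=(\xi',\xi_n)$, $p=\xi_n$, $h=h_n$, put
$$\begin{aligned}K^{(n)}(x,\xi)={}&1_{\{p<x_n\}}\prod_{j<n}(\xi_j-p)^{2k}\\&\times\int_{u\prec x}\prod_{i=1}^n(x_i-p)^{h-1}\prod_{j=1}^{n-1}(u_j-p)^{1-h-k}\;\frac{\Delta(u)\prod_{i,j}|x_i-u_j|^{k-1}}{\Delta(x)^{2k-1}}\,K^{(n-1)}(u,\xi')\,du .\end{aligned}\tag{11}$$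

These are Borel functions with values in $[0,\infty]$. Substituting $u\mapsto u+t\mathbf1$ gives, by induction, $K^{(n)}(x+t\mathbf1,\xi+t\mathbf1)=K^{(n)}(x,\xi)$. Moreover $K^{(n)}(x,\xi)>0$ iff $\xi_i<x_i$ for all $i$. For $n=1$ this is clear. For $n\ge2$ we need $p=\xi_n<x_n$. Then every $u\prec x$ has $u_j>x_n>p$, and by induction the integrand is positive exactly where $\xi_j<u_j$ for all $j\le n-1$. The set of such $u\prec x$ is open, and it is nonempty iff $\xi_j<x_j$ for all $j\le n-1$, because $u_j$ ranges over $(x_{j+1},x_j)$.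

For $n=2$ we can test everything by hand. Here $b=h-k$ and
$$K^{(2)}(x,\xi)=(\xi_1-\xi_2)^{2k}\,\frac{[(x_1-\xi_2)(x_2-\xi_2)]^{h-1}}{(x_1-x_2)^{2k-1}}\int_{\max(x_2,\xi_1)}^{x_1}(u-\xi_2)^{1-h-k}[(x_1-u)(u-x_2)]^{k-1}(u-\xi_1)^{h-k-1}du$$
for $\xi_2<x_2$, $\xi_1<x_1$. We compute its total mass over $\xi_1>\xi_2>0$. On the face $\xi_2=0$ integrate first over $\xi_1\in(0,u)$: $\int_0^u\xi_1^{2k}(u-\xi_1)^{h-k-1}d\xi_1=B(2k+1,h-k)\,u^{h+k}$. Together with $u^{1-h-k}$ this leaves a single $u$, and the interlacing integral from Section 3 gives $\frac12(x_1+x_2)B(k,k)(x_1-x_2)^{2k-1}$. So the face has mass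
$$\tfrac12B(2k+1,h-k)B(k,k)\,(x_1x_2)^{h-1}(x_1+x_2).$$
By translation invariance the total mass is the integral over $p\in(0,x_2)$ of this expression at $x-p\mathbf1$. Since $((x_1-p)(x_2-p))^{h-1}(x_1+x_2-2p)$ is the derivative of $-\frac1h((x_1-p)(x_2-p))^h$, the total mass is
$$\frac1{2h}B(2k+1,h-k)B(k,k)(x_1x_2)^h=\frac{\Gamma(h-k)\,\Gamma(k)\,\Gamma(k+1)}{h\,\Gamma(k+1+h)}(x_1x_2)^h .$$
This is a constant times $e_2(x)^h$, as required for $\lambda=0$, $s=0$.

## 7. The moments of the kernel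

Let
$$C_n=\prod_{j=1}^n\Gamma(h_j)\Gamma(k)^{j-1},\qquad\gamma^{(n)}_\lambda(s)=\prod_{i=1}^n\frac{\Gamma(\lambda_i+s+k(n-i)+1)}{\Gamma(\lambda_i+s+k(n-i)+1+h_n)} .$$

**Theorem 3.** For $n\ge1$, $s>-1$, every partition $\lambda$ with at most $n$ parts, and $x_1>\dots>x_n>0$,
$$\int_{\xi_1>\dots>\xi_n>0}e_n(\xi)^sP_\lambda(\xi)K^{(n)}(x,\xi)\,d\xi=C_n\,\gamma^{(n)}_\lambda(s)\,e_n(x)^{h_n+s}P_\lambda(x),\tag{12}$$
with absolute convergence.

We write $T(n,s)$ for the statement that (12) holds, with absolute convergence, for this $n$ and $s$ and for all $\lambda$ and $x$. The induction on $n$ has to carry all real $s>-1$, since $T(n-1,2k)$ is needed and $2k$ need not be an integer. The sliding argument of Section 1, on the other hand, only reaches $s=0$, hence integers: for other $s$ the function $e_n^sP_\lambda$ has no finite Taylor expansion along $\mathbf1$. Step 4 bridges this gap.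

*Proof.* For $n=1$, $P_\lambda(\xi)=\xi^{\lambda_1}$, and (12) is Euler's beta integral $\int_0^x\xi^{\lambda_1+s}(x-\xi)^{b-1}d\xi=\frac{\Gamma(\lambda_1+s+1)\Gamma(b)}{\Gamma(\lambda_1+s+1+b)}x^{\lambda_1+s+b}$, with $h_1=b$ and $C_1=\Gamma(b)$. Let $n\ge2$, assume $T(n-1,s)$ for all $s>-1$, and write $h=h_n$, $h_{n-1}=h-k$, $a_i=\lambda_i+k(n-i)+1$.

**Step 1: integrate over the face $\xi_n=0$.** For a symmetric polynomial $f$ in $n$ variables and $x_1>\dots>x_n>0$ put
$$B_f(x)=\int_{\xi_1>\dots>\xi_{n-1}>0}K^{(n)}(x,(\xi',0))\,f(\xi',0)\,d\xi' .$$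
We show that the integral converges absolutely and that
$$B_f=C_n\,G_f,\tag{13}$$
with $G_f$ from Lemma 2. Let $f=P_\lambda$. If $\lambda_n>0$, then $f(\xi',0)=0$ and both sides vanish. Let $\lambda_n=0$, so $f(\xi',0)=P_\lambda(\xi')$. Insert (11) with $p=0$ and integrate over $\xi'$ first. All terms are nonnegative, so Tonelli's theorem allows this. By $T(n-1,2k)$,
$$\int\prod_j\xi_j^{2k}\,P_\lambda(\xi')\,K^{(n-1)}(u,\xi')\,d\xi'=C_{n-1}\prod_{i<n}\frac{\Gamma(a_i+k)}{\Gamma(a_i+h)}\;\prod_ju_j^{h+k}\;P_\lambda(u),$$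
since $\lambda_i+2k+k(n-1-i)+1=a_i+k$ and $h_{n-1}+2k=h+k$. Multiplication by $\prod_ju_j^{1-h-k}$ leaves $\prod_ju_j\,P_\lambda(u)=P_{\lambda+1^{n-1}}(u)$. By (J4) with $\kappa=\lambda+1^{n-1}$ the $u$-integral produces
$$\prod_{i<n}B(a_i,k)\,P_{\lambda+1^{n-1}}(x)=\Gamma(k)^{n-1}\prod_{i<n}\frac{\Gamma(a_i)}{\Gamma(a_i+k)}\;P_{\lambda+1^{n-1}}(x).$$
With the remaining factor $e_n(x)^{h-1}$ we obtain
$$B_{P_\lambda}(x)=C_{n-1}\Gamma(k)^{n-1}\prod_{i<n}\frac{\Gamma(a_i)}{\Gamma(a_i+h)}\;e_n(x)^{h-1}P_{\lambda+1^{n-1}}(x).$$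
Since $C_n=C_{n-1}\Gamma(h)\Gamma(k)^{n-1}$, this is $C_nG_{P_\lambda}(x)$. In particular $B_1(x)<\infty$. A general $f$ is bounded on the bounded set $\{0<\xi_i<x_i\}$ that carries the kernel, so $B_f$ converges absolutely, and (13) follows by linearity.

**Step 2: slice the full integral by translates of the face.** Let $I_f(x)=\int_{\xi_n>0}f(\xi)K^{(n)}(x,\xi)\,d\xi$, over $\xi_1>\dots>\xi_n>0$. Write $\xi=(\eta'+p\mathbf1,p)$ with $p=\xi_n$ and $\eta'_1>\dots>\eta'_{n-1}>0$. By translation invariance $K^{(n)}(x,\xi)=K^{(n)}(x-p\mathbf1,(\eta',0))$, and this vanishes unless $p<x_n$. By Taylor's formula $f(\eta+p\mathbf1)=\sum_j\frac{p^j}{j!}(D^jf)(\eta)$, a finite sum. Hence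
$$I_f(x)=\int_0^{x_n}\sum_{j\ge0}\frac{p^j}{j!}\,B_{D^jf}(x-p\mathbf1)\,dp .\tag{14}$$
For $f=1$ this is Tonelli's theorem, and $B_1(x-p\mathbf1)$ is a constant times $e_n(x-p\mathbf1)^{h-1}e_{n-1}(x-p\mathbf1)$. As $x_{n-1}>x_n$, only the factor $x_n-p$ of $e_n(x-p\mathbf 1)$ tends to zero as $p\to x_n$. So the integrand is $O((x_n-p)^{h-1})$, which is integrable because $h>0$. Hence $I_1(x)<\infty$. For general $f$, which is bounded where the kernel lives, everything in (14) converges absolutely and Fubini's theorem applies.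

**Step 3: prove $T(n,m)$ for integers $m\ge0$ by the fundamental theorem of calculus.** Fix $x$ and $f$, and for $0\le p\le x_n$ put
$$\varphi(p)=C_n\sum_j\frac{p^j}{j!}F_{D^jf}(x-p\mathbf1).$$
Each $F_{D^jf}$ is $e_n^h$ times a polynomial, with $h>0$. So $\varphi$ is continuous on $[0,x_n]$, $\varphi(0)=C_nF_f(x)$, and $\varphi(x_n)=0$. On $[0,x_n)$ it is differentiable, and by (9) and (13)
$$\varphi'(p)=C_n\sum_j\frac{p^j}{j!}\big(F_{D^{j+1}f}-DF_{D^jf}\big)(x-p\mathbf1)=-\sum_j\frac{p^j}{j!}B_{D^jf}(x-p\mathbf1).$$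
The right side is integrable by Step 2, so (14) gives $I_f(x)=\varphi(0)-\varphi(x_n)=C_nF_f(x)$. For $f=P_\lambda$ this is $T(n,0)$. Replace $\lambda$ by $\lambda+m1^n$. Since $P_{\lambda+m1^n}=e_n^mP_\lambda$ and $\gamma^{(n)}_{\lambda+m1^n}(0)=\gamma^{(n)}_\lambda(m)$, this gives $T(n,m)$ for every integer $m\ge0$.

**Step 4: pass from integers to all $s>-1$ by moment uniqueness.** Fix $x,\lambda$ and let $X=e_n(x)$. Let $\sigma$ be the image of the measure $P_\lambda(\xi)K^{(n)}(x,\xi)1_{\{\xi_n>0\}}d\xi$ under $\xi\mapsto e_n(\xi)$. It is finite and lives on $[0,X]$, because $0<\xi_i<x_i$ on the carrier. By $T(n,m)$,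
$$\int t^m\,d\sigma(t)=C_n\gamma^{(n)}_\lambda(m)\,X^{h+m}P_\lambda(x),\qquad m=0,1,2,\dots,\qquad\gamma_\lambda^{(n)}(m)=\prod_i\frac{\Gamma(a_i+m)}{\Gamma(a_i+m+h)} .$$
Let $\beta_i\sim\mathrm{Beta}(a_i,h)$ be independent. Then $E\beta_i^s=\frac{\Gamma(a_i+s)\Gamma(a_i+h)}{\Gamma(a_i)\Gamma(a_i+h+s)}$ for $s>-a_i$. So the same numbers are the moments of a constant multiple $\rho$ of the law of $X\beta_1\cdots\beta_n$. Measures on a compact interval are determined by their moments (Weierstrass), hence $\sigma=\rho$. Since $a_i\ge1$, for every $s>-1$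
$$\int t^s\,d\rho(t)=C_n\gamma^{(n)}_\lambda(s)\,X^{h+s}P_\lambda(x)<\infty .$$
For $\lambda=0$ the equality $\sigma=\rho$ shows $\int e_n(\xi)^sK^{(n)}(x,\xi)\,d\xi<\infty$. As $P_\lambda$ is bounded on the carrier, the integral in (12) converges absolutely for every $\lambda$. It equals $\int t^sd\sigma=\int t^sd\rho$, and this is $T(n,s)$. $\square$

## 8. Proof of Theorem 1

Let $h>k(n-1)$. Put $b=h-k(n-1)>0$, so that $h_n=h$, and $s=\mu-1-k(n-1)=k_1-\frac12>-1$.

**Step 1: strictly ordered $z$.** We normalize the kernel and read off its moments. For $z_1>\dots>z_n>0$ define on $\{\eta_1>\dots>\eta_n>0\}$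
$$dM_z(\eta)=\big(C_n\gamma^{(n)}_0(s)\big)^{-1}e_n(z)^{-h-s}\,e_n(\eta)^s\,K^{(n)}(z,\eta)\,d\eta .\tag{15}$$
This is a positive measure, and by Theorem 3 with $\lambda=0$ it has mass $1$. Since $s+k(n-i)+1=\mu-k(i-1)$, Theorem 3 gives
$$\int P_\lambda\,dM_z=\frac{\gamma^{(n)}_\lambda(s)}{\gamma_0^{(n)}(s)}P_\lambda(z)=\prod_i\frac{(\mu-k(i-1))_{\lambda_i}}{(\mu+h-k(i-1))_{\lambda_i}}\,P_\lambda(z)=\frac{[\mu]_\lambda}{[\mu+h]_\lambda}P_\lambda(z),$$
which is (6). By Section 6 the density is positive exactly on $U=\{\eta_1>\dots>\eta_n>0,\ \eta_i<z_i\ \forall i\}$. So the support of $M_z$ is the closure of $U$. This closure is $A=\{\eta_1\ge\dots\ge\eta_n\ge0,\ \eta_i\le z_i\ \forall i\}$: the point $z/2$ lies in $U$, and for $\eta\in A$ the points $(1-t)\eta+t\,z/2$ with $0<t\le1$ lie in $U$ and tend to $\eta$ as $t\to0$.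

**Step 2: arbitrary $z_1\ge\dots\ge z_n\ge0$.** We take limits. Choose strictly ordered positive $z^{(j)}\to z$. The measures $M_{z^{(j)}}$ live on a common compact subset of $\{\eta_1\ge\dots\ge\eta_n\ge0\}$, so they have a weak limit point $M_z$, which is a probability measure there. Both sides of (6) pass to the limit, since $P_\lambda$ is continuous.

**Step 3: return to $J^B$.** For $x\in C_n^B$ apply Proposition 2 to $M_{x^2}$. The image $m_x$ of $M_{x^2}$ under the coordinatewise square root satisfies (4). If $x_1>\dots>x_n>0$, then $M_{x^2}$ is absolutely continuous and carried by $\{\eta_1>\dots>\eta_n>0\}$. The square root is a diffeomorphism of this set onto $\{\xi_1>\dots>\xi_n>0\}$, and a homeomorphism of the closures. So $m_x$ is absolutely continuous, with support $\{\xi\in C_n^B:\xi_i\le x_i\ \forall i\}$. $\blacksquare$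

## 9. Which shifts occur: proof of Theorem 2

*Existence.* For $h>(n-1)k$ use Theorem 1, and for $h\in\{0,k,\dots,(n-1)k\}$ use (iii).

*Nonexistence.* Let $h\ge0$, and let $m$ be a probability measure on $C_n^B$ with $J^B_{k'}(\mathbf1,iy)=\int J_k^B(\xi,iy)\,dm(\xi)$ for all $y\in\mathbb R^n$. Nothing is assumed about its support. We show that $h$ lies in the set of Theorem 2.

**Step 1: $m$ has compact support.** This is needed for termwise integration. By Rösler (Duke Math. J. 98 (1999)), for nonnegative multiplicities $E_k(\xi,iy)=\int e^{i\langle v,y\rangle}d\mu^k_\xi(v)$ with probability measures $\mu_\xi^k$ supported in the convex hull of $W\xi$. Hence $J_k^B(\xi,iy)$ is the characteristic function of $\nu^k_\xi=|W|^{-1}\sum_w\mu^k_{w\xi}$. By continuity of $J_k^B$ and Lévy's theorem, $\xi\mapsto\nu_\xi^k$ is weakly continuous, so the mixture $\int\nu^k_\xi\,dm(\xi)$ makes sense. By hypothesis its characteristic function is that of $\nu^{k'}_{\mathbf1}$,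 so $\nu^{k'}_{\mathbf1}=\int\nu^k_\xi\,dm(\xi)$.

Since $C_{(1)}(z)=\sum_iz_i$, the degree-two term of (5) for $J_k^B(\xi,iy)$ is $-|\xi|^2|y|^2/(4n\mu)$. It must equal $-\frac12\int\langle v,y\rangle^2d\nu^k_\xi(v)$. Summing over an orthonormal basis of vectors $y$ gives $\int|v|^2d\nu_\xi^k=|\xi|^2/(2\mu)$, and by Jensen's inequality $\int|v|^{2j}d\nu^k_\xi\ge(|\xi|^2/2\mu)^j$. On the other side $\nu^{k'}_{\mathbf1}$ lives on the convex hull of $W\mathbf1$, which is $[-1,1]^n$, where $|v|^2\le n$. Integrating over $m$,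
$$\int\Big(\frac{|\xi|^2}{2\mu}\Big)^jdm(\xi)\le\int|v|^{2j}\,d\nu^{k'}_{\mathbf1}(v)\le n^j\qquad\text{for all }j .$$
By Markov's inequality the event $|\xi|^2/2\mu\ge(1+\delta)n$ has probability at most $(1+\delta)^{-j}$ for every $j$, hence $0$. So $|\xi|^2\le2\mu n$ holds $m$-almost surely.

**Step 2: recover the moment conditions.** Put $\eta=\xi^2$ and let $E$ be the expectation under $m$. By Step 1 we may integrate (5) termwise. Compare both sides degree by degree in $y$. In each degree the polynomials $C_\lambda(y^2)$ are linearly independent, so $E[C_\lambda(\eta/2)]/[\mu]_\lambda=C_\lambda(\mathbf1/2)/[\mu+h]_\lambda$. This is (6) with $z=\mathbf1$: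
$$E[P_\lambda(\eta)]=\frac{[\mu]_\lambda}{[\mu+h]_\lambda}\,P_\lambda(\mathbf1).$$

**Step 3: $\eta\in[0,1]^n$ almost surely.** This turns moment values into inequalities. By (J1), $P_{(m)}(\eta)\ge\eta_1^m$, so
$$E[\eta_1^m]\le E[P_{(m)}(\eta)]=\frac{(\mu)_m}{(\mu+h)_m}P_{(m)}(\mathbf1)\le\frac{(nk)_m}{(k)_m}=\frac{\Gamma(k)}{\Gamma(nk)}\cdot\frac{\Gamma(nk+m)}{\Gamma(k+m)} .$$
The right side grows like a constant times $m^{(n-1)k}$. If $\eta_1\ge1+\delta$ had probability $q>0$ for some $\delta>0$, the left side would be at least $q(1+\delta)^m$, which is impossible for large $m$. So $\eta_1\le1$ almost surely, and the other coordinates satisfy $0\le\eta_i\le\eta_1$.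

**Step 4: test with $e_j(\mathbf1-\eta)$.** By Step 3, $E[e_j(\mathbf1-\eta)]\ge0$ for $1\le j\le n$. We compute this number. Expand $\prod_{i\in I}(1-\eta_i)$ over all $I$ with $|I|=j$. Each set of $l$ indices lies in $\binom{n-l}{j-l}$ sets $I$, hence $e_j(\mathbf1-\eta)=\sum_{l=0}^j(-1)^l\binom{n-l}{j-l}e_l(\eta)$. By Step 2 with $\lambda=(1^l)$ and $P_{(1^l)}=e_l$,
$$E[e_l(\eta)]=\binom nl\prod_{i\le l}\frac{\mu-k(i-1)}{\mu+h-k(i-1)}=\binom nl\,\frac{(-\mu/k)_l}{(-(\mu+h)/k)_l} .$$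
Use $\binom{n-l}{j-l}\binom nl=\binom nj\binom jl$ and $(-1)^l\binom jl=(-j)_l/l!$. The Chu–Vandermonde sum is $\sum_l\frac{(-j)_l(a)_l}{(c)_l\,l!}=\frac{(c-a)_j}{(c)_j}$. Take $a=-\mu/k$ and $c=-(\mu+h)/k$. The denominators are nonzero because $\mu+h>k(n-1)$. We get
$$E[e_j(\mathbf1-\eta)]=\binom nj\,\frac{(-h/k)_j}{(-(\mu+h)/k)_j}=\binom nj\prod_{i=1}^j\frac{h-k(i-1)}{\mu+h-k(i-1)} .\tag{16}$$
For $n=j=2$ this is the computation of Section 4.

**Step 5: read off the sign.** All denominators in (16) are positive. If $h$ is not in the set of Theorem 2, then $(r-1)k<h<rk$ for some $1\le r\le n-1$. Take $j=r+1\le n$. The numerators $h,h-k,\dots,h-(r-1)k$ are positive and $h-rk$ is negative, so (16) is negative. This contradicts $E[e_j(\mathbf1-\eta)]\ge0$. Hence for such $h$ no $m_x$ exists for $x=\mathbf1$. $\blacksquare$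

## 10. The intertwiner between $k$ and $k'$ on invariant polynomials

**Proposition 3.** Let $h>k_2(n-1)$ and let $m_x$ be the measures constructed in Section 8. Then $V_{k',k}=V_{k'}V_k^{-1}$ is positive on $W$-invariant polynomials: for every such $f$ and every $x\in C_n^B$,
$$V_{k',k}f(x)=\int f\,dm_x .$$

*Proof.*

**Step 1: $V_{k',k}$ maps one Bessel function to the other.** By the uniqueness in their definition, $V_k$ and $V_{k'}$ commute with the action of $W$ on polynomials. Hence the part of $J_k^B(\cdot,y)$ of degree $m$ in $y$ is $V_k$ applied to $x\mapsto\frac1{|W|\,m!}\sum_w\langle wx,y\rangle^m$, and the same holds for $k'$. So $V_{k',k}$ maps the degree-$m$ part of $J_k^B(\cdot,y)$ to that of $J_{k'}^B(\cdot,y)$.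

**Step 2: $V_{k',k}$ is diagonal.** Insert (5) for both multiplicities in Step 1 and compare coefficients of the linearly independent polynomials $C_\lambda(y^2)$. This gives $V_{k',k}\,C_\lambda(x^2)=\frac{[\mu]_\lambda}{[\mu+h]_\lambda}C_\lambda(x^2)$.

**Step 3: compare with $m_x$.** By (6) for $M_{x^2}$, the right side of Step 2 equals $\int C_\lambda(\xi^2)\,dm_x(\xi)$. The $W$-invariant polynomials are the symmetric polynomials in $x_1^2,\dots,x_n^2$, so they are spanned by the $C_\lambda(x^2)$, and the formula holds for all of them. $\square$
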